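\title{The walking adjoint biequivalence is contractible}

\begin{abstract}
The walking adjoint biequivalence is the strict $3$-category freely generated by an adjoint biequivalence between two objects. We prove that it is contractible, that is, $3$-equivalent to the terminal category. Its six coherence relations fall into three pairs, and we determine what happens when only some of them are imposed: the result is $3$-equivalent to the one-object, one-$1$-cell, one-$2$-cell $3$-category with $3$-cells $\mathbb{Z}^k$, where $k$ is the number of pairs from which no relation is imposed. The proof constructs a section of the projection from a pseudo-slice $3$-category and needs no normal form for cells.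
\end{abstract}

\section{The problem and the results}

The category freely generated by an isomorphism has two objects $a,b$, morphisms $f\colon a\to b$ and $g\colon b\to a$, and the relations $gf=\mathrm{id}_a$, $fg=\mathrm{id}_b$. It has exactly one morphism between any two objects, so it is equivalent to the terminal category: up to equivalence, an isomorphism carries no more information than a single object.

One dimension up, the two equations become invertible $2$-cells $\eta\colon\mathrm{id}_a\Rightarrow gf$ and $\varepsilon\colon fg\Rightarrow\mathrm{id}_b$. These combine to an automorphism $f\Rightarrow fgf\Rightarrow f$ that nothing forces to be the identity, and the free $2$-category on these data is not equivalent to the terminal one. It becomes so once the triangle identities of an adjunction are imposed (Example~\ref{ex:two}). Contractibility is thus a test of a list of coherence conditions: a missing condition shows up as a pair of distinct parallel cells in the top dimension.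

In dimension three the pattern repeats. The $2$-cells $\eta$ and $\varepsilon$ are now adjoint equivalences in the hom-$2$-categories, the triangle identities for $f$ and $g$ become invertible $3$-cells, and these are subject to two new equations, the swallowtail identities. The question is whether the resulting list passes the test, and which of its conditions are needed.

\subsection{Strict $3$-categories and interchange}

All $n$-categories are strict: a $0$-category is a set, and an $(n+1)$-category is a category enriched in $n$-categories with the cartesian product. Thus a $3$-category $\mathcal{X}$ has objects, hom-$2$-categories $\mathcal{X}(x,y)$, and composition $2$-functors $\mathcal{X}(y,z)\times\mathcal{X}(x,y)\to\mathcal{X}(x,z)$ that are strictly associative and unital. We write composition along objects by juxtaposition, along $1$-cells by $\cdot$, and along $2$-cells by $*$. In each case the right-hand factor comes first, so $gf$ is $f$ followed by $g$. Juxtaposition binds tightest, then $\cdot$, then $*$. Inside a composite, a lower cell stands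 for its identity; for instance $\varepsilon f\cdot fv$ means $1_{\varepsilon f}\cdot(1_{1_f}v)$ when $v$ is a $3$-cell. For parallel $1$-cells $h,h'$, $\mathcal{X}(h,h')$ is the category of $2$-cells $h\Rightarrow h'$ and $3$-cells between them; for parallel $2$-cells $\alpha,\alpha'$, $\mathcal{X}(\alpha,\alpha')$ is the set of $3$-cells $\alpha\Rrightarrow\alpha'$. A $3$-cell is \emph{invertible} if it is invertible for $*$.

Since compositions are functorial, the \emph{exchange law} $(X'*X)\cdot(Y'*Y)=(X'\cdot Y')*(X\cdot Y)$ holds, and juxtaposition satisfies the same law with respect to $\cdot$ and to $*$. Two special cases, obtained by inserting identities, carry all computations below. If $X$ is a $2$- or $3$-cell with $1$-source $k$ and $1$-target $k'$, and $Y$ is a $2$- or $3$-cell with $1$-source $h$ and $1$-target $h'$, and $XY$ is defined, then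
\begin{equation}\label{eq:I1}
XY=Xh'\cdot kY=k'Y\cdot Xh.\tag{I1}
\end{equation}
If $X\colon\alpha\Rrightarrow\alpha'$, $Y\colon\beta\Rrightarrow\beta'$ and $\alpha\cdot\beta$ is defined, then
\begin{equation}\label{eq:I2}
X\cdot Y=(X\cdot\beta')*(\alpha\cdot Y)=(\alpha'\cdot Y)*(X\cdot\beta).\tag{I2}
\end{equation}

\subsection{Equivalences and contractibility}

Let $A,B$ be objects of an $(n+1)$-category $\mathcal{C}$. For $n=0$, $A\simeq_0B$ means that $A$ and $B$ are isomorphic. For $n>0$, $A\simeq_nB$ means that there are $1$-cells $F\colon A\to B$ and $G\colon B\to A$ with $GF\simeq_{n-1}\mathrm{id}_A$ in $\mathcal{C}(A,A)$ and $FG\simeq_{n-1}\mathrm{id}_B$ in $\mathcal{C}(B,B)$.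

An $n$-functor $F\colon\mathcal{A}\to\mathcal{B}$ is an \emph{$n$-equivalence} if either $n=0$ and $F$ is a bijection, or $n\ge1$, every object $b$ of $\mathcal{B}$ satisfies $F(a)\simeq_{n-1}b$ for some object $a$ of $\mathcal{A}$, and all functors $\mathcal{A}(a,a')\to\mathcal{B}(Fa,Fa')$ are $(n-1)$-equivalences. Let $\mathcal{C}_0$ be the terminal category, with one object and only identity cells. An $n$-category $\mathcal{A}$ is \emph{contractible}, written $\mathcal{A}\simeq_n\mathcal{C}_0$, if the unique functor $\mathcal{A}\to\mathcal{C}_0$ is an $n$-equivalence.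

For an abelian group $G$ and $n\ge1$, let $K(G,n)$ be the $n$-category with exactly one cell in each dimension below $n$, with $n$-cells $G$, and with all compositions of $n$-cells equal to addition. Then $K(0,n)=\mathcal{C}_0$.

\begin{lemma}\label{lem:criterion}
A $3$-functor $D\colon\mathcal{E}\to K(G,3)$ is a $3$-equivalence if and only if
\begin{itemize}
\item[(C1)] $\mathcal{E}$ has an object, and there is a $1$-cell between any two objects;
\item[(C2)] there is a $2$-cell between any two parallel $1$-cells;
\item[(C3)] for all parallel $2$-cells $\alpha,\alpha'$, the map $D\colon\mathcal{E}(\alpha,\alpha')\to G$ is bijective.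
\end{itemize}
\end{lemma}

\begin{proof}
Unwind the definition three times. In dimensions $0,1,2$ the target has a single cell, which is equivalent to itself through identities, so essential surjectivity asks only that the objects of $\mathcal{E}$, of each $\mathcal{E}(x,y)$ and of each $\mathcal{E}(h,h')$ form a nonempty collection. The last step asks for a bijection on $3$-cells.
\end{proof}

For $G=0$, (C3) says that there is exactly one $3$-cell between any two parallel $2$-cells. In the same way, a nonempty $2$-category is contractible if and only if there is a $1$-cell between any two objects and exactly one $2$-cell between any two parallel $1$-cells.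

\subsection{The walking adjoint biequivalence}

Consider the following generators: objects $a,b$; $1$-cells $f\colon a\to b$ and $g\colon b\to a$; $2$-cells
\[
\eta\colon\mathrm{id}_a\Rightarrow gf,\qquad\bar\eta\colon gf\Rightarrow\mathrm{id}_a,\qquad\varepsilon\colon fg\Rightarrow\mathrm{id}_b,\qquad\bar\varepsilon\colon\mathrm{id}_b\Rightarrow fg;
\]
six $3$-cells
\[
\begin{array}{lll}
u_\eta\colon1_{\mathrm{id}_a}\Rrightarrow\bar\eta\cdot\eta,\quad & u_\varepsilon\colon1_{fg}\Rrightarrow\bar\varepsilon\cdot\varepsilon,\quad & \Phi\colon\varepsilon f\cdot f\eta\Rrightarrow1_f,\\[3pt]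
v_\eta\colon\eta\cdot\bar\eta\Rrightarrow1_{gf},\quad & v_\varepsilon\colon\varepsilon\cdot\bar\varepsilon\Rrightarrow1_{\mathrm{id}_b},\quad & \Psi\colon g\varepsilon\cdot\eta g\Rrightarrow1_g;
\end{array}
\]
and six $3$-cells $u_\eta^{-1},\dots,\Psi^{-1}$ in the opposite directions, which are always required to be strict inverses of their partners under $*$. (This requirement cannot be avoided: by (C3), every $3$-cell of a contractible $3$-category is invertible.) From the generators we form six endomorphisms of generating $2$-cells: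
\[
\begin{array}{ll}
t_\eta=(v_\eta\cdot\eta)*(\eta\cdot u_\eta), & s_\eta=(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta),\\[3pt]
t_\varepsilon=(v_\varepsilon\cdot\varepsilon)*(\varepsilon\cdot u_\varepsilon), & s_\varepsilon=(\bar\varepsilon\cdot v_\varepsilon)*(u_\varepsilon\cdot\bar\varepsilon),\\[3pt]
r_\eta=(g\Phi\cdot\eta)*(\Psi^{-1}f\cdot\eta),\qquad & r_\varepsilon=(\varepsilon\cdot\Phi g)*(\varepsilon\cdot f\Psi^{-1}).
\end{array}
\]
The last two are defined because \eqref{eq:I1} gives $\eta gf\cdot\eta=\eta\eta=gf\eta\cdot\eta$ and $\varepsilon\cdot fg\varepsilon=\varepsilon\varepsilon=\varepsilon\cdot\varepsilon fg$; for example, $r_\eta$ is the composite $\eta\Rrightarrow g\varepsilon f\cdot\eta gf\cdot\eta=g\varepsilon f\cdot gf\eta\cdot\eta\Rrightarrow\eta$.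

The \emph{coherence relations} say that these cells are identities, and we name each relation by its cell. The relations $t_\eta=1_\eta$ and $s_\eta=1_{\bar\eta}$ are the triangle identities that make $\eta$ an adjoint equivalence in the hom-$2$-category; $t_\varepsilon=1_\varepsilon$ and $s_\varepsilon=1_{\bar\varepsilon}$ do the same for $\varepsilon$; and $r_\eta=1_\eta$, $r_\varepsilon=1_\varepsilon$ are the swallowtail identities. For a subset $R$ of $\{t_\eta,s_\eta,t_\varepsilon,s_\varepsilon,r_\eta,r_\varepsilon\}$, let $\mathcal{E}_R$ be the strict $3$-category freely generated by the cells above, subject to invertibility and to the relations in $R$. The \emph{walking adjoint biequivalence} $\mathrm{bi}\mathcal{E}^{\mathrm{adj}}$ is $\mathcal{E}_R$ for $R$ the set of all six relations.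

We use the presentation only through its universal property: a $3$-functor $\mathcal{E}_R\to\mathcal{X}$ is the same as a choice in $\mathcal{X}$ of two objects, two $1$-cells, four $2$-cells and six invertible $3$-cells, with sources and targets as above, that satisfy the relations in $R$. In particular, a sub-$3$-category $\mathcal{E}'\subseteq\mathcal{E}_R$ that contains all generators is the whole of $\mathcal{E}_R$: the universal property gives a functor $\mathcal{E}_R\to\mathcal{E}'$ whose composite with the inclusion fixes the generators and is therefore the identity.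

\subsection{Results}

The problem, posed in \cite{OR}, is to prove or disprove the conjecture that $\mathrm{bi}\mathcal{E}^{\mathrm{adj}}$ is contractible. The conjecture is true.

\begin{theorem}\label{thm:A}
$\mathrm{bi}\mathcal{E}^{\mathrm{adj}}\simeq_3\mathcal{C}_0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k(R)$ be the number of the three pairs $\{t_\eta,s_\eta\}$, $\{t_\varepsilon,s_\varepsilon\}$, $\{r_\eta,r_\varepsilon\}$ that are disjoint from $R$. There is a $3$-equivalence $\mathcal{E}_R\to K(\mathbb{Z}^{k(R)},3)$. In particular, $\mathcal{E}_R$ is contractible if and only if $R$ meets all three pairs, and in that case all six relations hold in $\mathcal{E}_R$, that is, $\mathcal{E}_R=\mathrm{bi}\mathcal{E}^{\mathrm{adj}}$. So there are exactly eight minimal sets $R$ with $\mathcal{E}_R$ contractible, those consisting of one relation from each pair.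
\end{theorem}

Condition (C1) holds in every $\mathcal{E}_R$, by $\mathrm{id}_a,f,g,\mathrm{id}_b$. The work lies in (C2) and, above all, in (C3).

\section{A cell count, and the method in low dimensions}\label{sec:low}

\subsection{Which answer to expect}\label{sub:count}

Forget the order of composition and the whiskerings. Let $C_n$ be the free abelian group on the generators of dimension $n$ (omitting the six inverses), and let $\partial$ be target minus source, where a composite is replaced by the sum of its generators of top dimension and an identity by $0$. Then $\partial f=b-a=-\partial g$ and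
\[
\partial\eta=\partial\bar\varepsilon=f+g=-\partial\bar\eta=-\partial\varepsilon,
\]
\[
\partial u_\eta=\eta+\bar\eta=-\partial v_\eta,\qquad\partial u_\varepsilon=\varepsilon+\bar\varepsilon=-\partial v_\varepsilon,\qquad\partial\Phi=\partial\Psi=-(\eta+\varepsilon).
\]
The homology is $\mathbb{Z}$ in degree $0$ and vanishes in degree $1$. It vanishes in degree $2$, since a cycle $p\eta+q\bar\eta+m\varepsilon+n\bar\varepsilon$ has $p=q+m-n$ and equals $q(\eta+\bar\eta)+n(\varepsilon+\bar\varepsilon)+(m-n)(\eta+\varepsilon)$. In degree $3$ it is $\mathbb{Z}^3$, with basis $u_\eta+v_\eta$, $u_\varepsilon+v_\varepsilon$, $\Phi-\Psi$. These are the classes of the three pairs of relations, the two members of a pair having the same class. Killing the classes of the relations in $R$ leaves $\mathbb{Z}^{k(R)}$, as in Theorem~\ref{thm:B}.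

The count is a guide and not a proof, but one half of it is rigorous. Let $D\colon\mathcal{E}_R\to K(G,3)$ be a $3$-functor. Whiskering does not change the value of $D$, so
\begin{equation}\label{eq:values}
\begin{array}{l}
D(t_\eta)=D(s_\eta)=D(u_\eta)+D(v_\eta),\\[2pt]
D(t_\varepsilon)=D(s_\varepsilon)=D(u_\varepsilon)+D(v_\varepsilon),\\[2pt]
D(r_\eta)=D(r_\varepsilon)=D(\Phi)-D(\Psi),
\end{array}
\end{equation}
and $D$ may take any values on the six generators for which the sums belonging to relations in $R$ vanish. If $R$ misses the first, second or third pair, send $v_\eta$, $v_\varepsilon$ or $\Phi$ respectively to $1\in\mathbb{Z}$ and the other five generators to $0$. This shows $t_\eta\ne1_\eta$, $t_\varepsilon\neq1_\varepsilon$ or $r_\eta\ne1_\eta$, so each pair is needed.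

The other half is the difficulty: one must show that there are \emph{no further} $3$-cells. The $3$-category $\mathcal{E}_R$ is infinite. The $1$-cells $(gf)^n$ are already pairwise distinct, as one sees by mapping to the $3$-category whose $1$-cells are the composable words in $f,g$, with one $2$-cell between parallel words and only identity $3$-cells. A statement about all $3$-cells has to be reduced to finitely many checks on generators, and the universal property does this for the construction of functors. So we look for a functor whose existence implies contractibility.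

Topology suggests one. For a space $X$ with base point $a$, the space of paths starting at $a$ is contractible; if the endpoint map to $X$ has a continuous section, then $X$ is a retract of a contractible space and hence contractible. For categories, the role of the path space is played by the slice under $a$.

\subsection{Dimensions one and two}

\begin{example}\label{ex:one}
Let $\mathcal{I}$ be the category freely generated by the isomorphism $f$ with inverse $g$. The slice under $a$ has objects $(x,\theta)$ with $\theta\colon a\to x$, and its morphisms $(x,\theta)\to(y,\varphi)$ are the $h\colon x\to y$ with $h\theta=\varphi$. Put $\theta_a=\mathrm{id}_a$, $\theta_b=f$. The generators lift, since $f\theta_a=\theta_b$ and $g\theta_b=\theta_a$, and the relations hold in the slice because they hold in $\mathcal{I}$. So there is a section $x\mapsto(x,\theta_x)$, $h\mapsto h$, which means that \emph{every} $h\colon x\to y$ satisfies $h\theta_x=\theta_y$. As $\theta_x$ is invertible, $h=\theta_y\theta_x^{-1}$ is unique.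
\end{example}

\begin{example}\label{ex:two}
Let $\mathcal{A}$ be the $2$-category freely generated by $a,b,f,g$ and invertible $2$-cells $\eta\colon\mathrm{id}_a\Rightarrow gf$, $\varepsilon\colon fg\Rightarrow\mathrm{id}_b$, subject to the single relation $\varepsilon f\cdot f\eta=1_f$. All its $2$-cells are invertible, being composites of invertible ones. The equation $h\theta=\varphi$ now fails for $g$, and is replaced by a $2$-cell. Let $\mathcal{P}$ have objects $(x,\theta)$ as before, $1$-cells $(h,\sigma)\colon(x,\theta)\to(y,\varphi)$ with $\sigma\colon h\theta\Rightarrow\varphi$, composed by $(k,\tau)(h,\sigma)=(kh,\tau\cdot k\sigma)$, and as $2$-cells $(h,\sigma)\Rightarrow(h',\sigma')$ those $\alpha\colon h\Rightarrow h'$ with $\sigma'\cdot\alpha\theta=\sigma$. Such $2$-cells are closed under $\cdot$ and inversion, and under juxtaposition because \eqref{eq:I1} gives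
\[
\tau'\cdot k'\sigma'\cdot(\beta\alpha)\theta=\tau'\cdot k'\sigma'\cdot\beta h'\theta\cdot k\alpha\theta=\tau'\cdot\beta\varphi\cdot k\sigma'\cdot k\alpha\theta=\tau\cdot k\sigma .
\]
Lift $a,b,f,g$ to $(a,\mathrm{id}_a)$, $(b,f)$, $(f,1_f)$, $(g,\eta^{-1})$. Then $gf$ lifts to $(gf,\eta^{-1})$ and $fg$ to $(fg,f\eta^{-1})$. The cell $\eta$ lifts because $\eta^{-1}\cdot\eta=1$. The cell $\varepsilon$ lifts if and only if $\varepsilon f=f\eta^{-1}$, which is the relation. So there is a section $h\mapsto(h,\sigma_h)$, and every $\alpha\colon h\Rightarrow h'$ with $h,h'\colon x\to y$ satisfies $\alpha\theta_x=\sigma_{h'}^{-1}\cdot\sigma_h$. For $x=a$ this formula gives existence and uniqueness of $\alpha$. For $x=b$, the identity $\alpha\cdot h\varepsilon=h'\varepsilon\cdot\alpha fg$ recovers $\alpha$ from $\alpha f$, and $h'\varepsilon\cdot(\sigma_{h'}^{-1}\cdot\sigma_h)g\cdot h\varepsilon^{-1}$ is a $2$-cell $h\Rightarrow h'$. Hence $\mathcal{A}$ is contractible. The second triangle identity $g\varepsilon\cdot\eta g=1_g$ follows, as an equation between parallel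 $2$-cells. If no relation is imposed, the functor to $K(\mathbb{Z},2)$ with $\eta\mapsto0$, $\varepsilon\mapsto1$ separates $\varepsilon f\cdot f\eta$ from $1_f$.
\end{example}

The proof of Theorem~\ref{thm:A} has the same three parts: cancellation of $f$ and of $2$-cells (Section~\ref{sec:cancel}), the slice (Section~\ref{sec:slice}), and the lifting of generators, which is where the coherence relations enter (Section~\ref{sec:lift}). When relations are missing, the failure to lift is measured by elements of one abelian group, and recording these elements proves Theorem~\ref{thm:B} (Section~\ref{sec:B}).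

\section{Cancellation}\label{sec:cancel}

From now on $\mathcal{E}=\mathcal{E}_R$. In this section and the next, $R$ is arbitrary and no coherence relation is used. The $2$-cells of $\mathcal{E}$ have inverses only up to $3$-cells, and we show that they can still be canceled.

\begin{lemma}\label{lem:inv}
Every $3$-cell of $\mathcal{E}$ is invertible. For every $2$-cell $\kappa\colon h\Rightarrow h'$ there are a $2$-cell $\kappa^\ast\colon h'\Rightarrow h$ and invertible $3$-cells $\kappa^\ast\cdot\kappa\cong1_h$ and $\kappa\cdot\kappa^\ast\cong1_{h'}$.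
\end{lemma}

\begin{proof}
Let $\mathcal{E}'$ consist of all objects and $1$-cells, the $2$-cells $\kappa$ that admit such a $\kappa^\ast$, and the invertible $3$-cells between them. It contains the generators: take $\eta^\ast=\bar\eta$, $\bar\eta^\ast=\eta$ with $u_\eta,v_\eta$, and $\varepsilon^\ast=\bar\varepsilon$, $\bar\varepsilon^\ast=\varepsilon$ with $u_\varepsilon,v_\varepsilon$. Its $2$-cells contain the identities. They are closed under $\cdot$, with $(\kappa\cdot\lambda)^\ast=\lambda^\ast\cdot\kappa^\ast$, since $\lambda^\ast\cdot\kappa^\ast\cdot\kappa\cdot\lambda\cong\lambda^\ast\cdot\lambda\cong1$ and symmetrically; under whiskering, with $(k\kappa l)^\ast=k\kappa^\ast l$; and hence under juxtaposition, by \eqref{eq:I1}. Invertible $3$-cells are closed under all compositions by the exchange laws. So $\mathcal{E}'$ is a sub-$3$-category containing the generators, and $\mathcal{E}'=\mathcal{E}$.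
\end{proof}

\begin{lemma}\label{lem:cancel}
\begin{itemize}
\item[(a)] For every $2$-cell $\kappa\colon h\Rightarrow h'$, the functors $\kappa\cdot-\colon\mathcal{E}(l,h)\to\mathcal{E}(l,h')$ and $-\cdot\kappa\colon\mathcal{E}(h',l)\to\mathcal{E}(h,l)$ are equivalences of categories, hence bijective on the sets $\mathcal{E}(\alpha,\alpha')$.
\item[(b)] For $h,h'\colon b\to y$, the functor $-f\colon\mathcal{E}(h,h')\to\mathcal{E}(hf,h'f)$ is fully faithful. For $k,k'\colon x\to a$, the functor $f-\colon\mathcal{E}(k,k')\to\mathcal{E}(fk,fk')$ is fully faithful.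
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $U\colon\kappa^\ast\cdot\kappa\Rrightarrow1_h$ is invertible, the cells $U\cdot\alpha\colon\kappa^\ast\cdot\kappa\cdot\alpha\Rrightarrow\alpha$ are natural in $\alpha$ by \eqref{eq:I2}. The same holds for $\kappa\cdot\kappa^\ast$, so $\kappa^\ast\cdot-$ is quasi-inverse to $\kappa\cdot-$. The cells $\alpha\cdot U$ show in the same way that $-\cdot\kappa^\ast$ is quasi-inverse to $-\cdot\kappa$.

(b) For a $2$- or $3$-cell $X$ of $\mathcal{E}(h,h')$, \eqref{eq:I1} gives $X\cdot h\varepsilon=X\varepsilon=h'\varepsilon\cdot Xfg$. So $-fg$ followed by $h'\varepsilon\cdot-$ equals $-\cdot h\varepsilon$, and by (a) the functor $-fg\colon\mathcal{E}(h,h')\to\mathcal{E}(hfg,h'fg)$ is an equivalence. For $l,l'\colon a\to y$, the identity $X\cdot l\bar\eta=l'\bar\eta\cdot Xgf$ shows that $-gf$ is an equivalence on $\mathcal{E}(l,l')$. Let $F=-f$ on $\mathcal{E}(h,h')$, $H=-g$ on $\mathcal{E}(hf,h'f)$, and $F'=-f$ on $\mathcal{E}(hfg,h'fg)$. Then $HF=-fg$ and $F'H=-gf$ are equivalences, so $F$ and $H$ are faithful. Given $\Delta\colon F\alpha\Rrightarrow F\alpha'$,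 fullness of $HF$ gives $\Gamma$ with $H\Delta=HF\Gamma$, and $\Delta=F\Gamma$ since $H$ is faithful. For the second statement, the identities $\bar\eta k'\cdot gfX=X\cdot\bar\eta k$ and $\varepsilon l'\cdot fgX=X\cdot\varepsilon l$ (for $l,l'\colon x\to b$) make $gf-$ and $fg-$ equivalences, and the same argument applies to $F=f-$, $H=g-$, $F'=f-$.
\end{proof}

\section{The pseudo-slice $3$-category}\label{sec:slice}

In Example~\ref{ex:two} the $2$-cells of the slice were cut out by the equation $\sigma=\sigma'\cdot\alpha\theta$. In dimension three this equation becomes a $3$-cell $A$, and the equation moves up to the $3$-cells of the slice. Define $\mathcal{Q}$ as follows.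
\begin{itemize}
\item Objects are pairs $(x,\theta)$ with $\theta\colon a\to x$ a $1$-cell of $\mathcal{E}$.
\item $1$-cells $(x,\theta)\to(y,\varphi)$ are pairs $(h,\sigma)$ with $h\colon x\to y$ and $\sigma\colon h\theta\Rightarrow\varphi$.
\item $2$-cells $(h,\sigma)\Rightarrow(h',\sigma')$ are pairs $(\alpha,A)$ with $\alpha\colon h\Rightarrow h'$ and $A\colon\sigma\Rrightarrow\sigma'\cdot\alpha\theta$.
\item For such $(\alpha,A)$ and a $3$-cell $\Gamma\colon\alpha\Rrightarrow\alpha_1$ of $\mathcal{E}$, the \emph{transport} of $A$ along $\Gamma$ is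
\[
\Gamma\triangleright A=(\sigma'\cdot\Gamma\theta)*A\colon\ \sigma\Rrightarrow\sigma'\cdot\alpha_1\theta .
\]
The $3$-cells $(\alpha,A)\Rrightarrow(\alpha_1,A_1)$ are the $\Gamma\colon\alpha\Rrightarrow\alpha_1$ with $\Gamma\triangleright A=A_1$.
\end{itemize}
The identities are $(\mathrm{id}_x,1_\theta)$, $(1_h,1_\sigma)$ and $1_\alpha$, and $3$-cells are composed as in $\mathcal{E}$. To compose the lower cells, let $(\alpha',A')\colon(h',\sigma')\Rightarrow(h'',\sigma'')$, and let $(\beta,B)\colon(k,\tau)\Rightarrow(k',\tau')$ be a $2$-cell between $1$-cells $(y,\varphi)\to(z,\psi)$. Put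
\begin{align}
(k,\tau)(h,\sigma)&=(kh,\ \tau\cdot k\sigma),\label{eq:c1}\\
(\alpha',A')\cdot(\alpha,A)&=(\alpha'\cdot\alpha,\ (A'\cdot\alpha\theta)*A),\label{eq:c2}\\
(\beta,B)(\alpha,A)&=(\beta\alpha,\ B\cdot kA).\label{eq:c3}
\end{align}
In \eqref{eq:c3} the target of $B\cdot kA$ is $\tau'\cdot\beta\varphi\cdot k\sigma'\cdot k\alpha\theta$. By \eqref{eq:I1}, $\beta\varphi\cdot k\sigma'=\beta\sigma'=k'\sigma'\cdot\beta h'\theta$ and $\beta h'\cdot k\alpha=\beta\alpha$, so this target is $(\tau'\cdot k'\sigma')\cdot(\beta\alpha)\theta$, as required. The whiskerings are the special cases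
\begin{equation}\label{eq:whisker}
(k,\tau)(\alpha,A)=(k\alpha,\ \tau\cdot kA),\qquad(\beta,B)(h,\sigma)=(\beta h,\ B\cdot k\sigma).
\end{equation}

\begin{lemma}\label{lem:transport}
With the notation above, let $\Gamma\colon\alpha\Rrightarrow\alpha_1$, $\Gamma_1\colon\alpha_1\Rrightarrow\alpha_2$, $\Gamma'\colon\alpha'\Rrightarrow\alpha'_1$ and $\Delta\colon\beta\Rrightarrow\beta_1$ be arbitrary $3$-cells of $\mathcal{E}$. Then $1_\alpha\triangleright A=A$ and
\begin{itemize}
\item[(a)] $(\Gamma_1*\Gamma)\triangleright A=\Gamma_1\triangleright(\Gamma\triangleright A)$;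
\item[(b)] $(\Gamma'\cdot\Gamma)\triangleright\big((A'\cdot\alpha\theta)*A\big)=\big((\Gamma'\triangleright A')\cdot\alpha_1\theta\big)*(\Gamma\triangleright A)$;
\item[(c)] $(\Delta\Gamma)\triangleright(B\cdot kA)=(\Delta\triangleright B)\cdot k(\Gamma\triangleright A)$.
\end{itemize}
\end{lemma}

\begin{proof}
The first claim and (a) hold because $\Gamma\mapsto\sigma'\cdot\Gamma\theta$ is a functor. For (b), split $\Gamma'\cdot\Gamma$ by \eqref{eq:I2}, and then use \eqref{eq:I2} for $A'\cdot\Gamma\theta$:
\begin{align*}
(\sigma''\cdot(\Gamma'\cdot\Gamma)\theta)*(A'\cdot\alpha\theta)*A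
&=(\sigma''\cdot\Gamma'\theta\cdot\alpha_1\theta)*(\sigma''\cdot\alpha'\theta\cdot\Gamma\theta)*(A'\cdot\alpha\theta)*A\\
&=(\sigma''\cdot\Gamma'\theta\cdot\alpha_1\theta)*(A'\cdot\alpha_1\theta)*(\sigma'\cdot\Gamma\theta)*A .
\end{align*}
The first two factors compose to $(\Gamma'\triangleright A')\cdot\alpha_1\theta$ and the last two to $\Gamma\triangleright A$. For (c), the exchange law turns the right side into
\[
\big((\tau'\cdot\Delta\varphi)*B\big)\cdot\big((k\sigma'\cdot k\Gamma\theta)*kA\big)=(\tau'\cdot\Delta\varphi\cdot k\sigma'\cdot k\Gamma\theta)*(B\cdot kA),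
\]
and \eqref{eq:I1} gives $\Delta\varphi\cdot k\sigma'\cdot k\Gamma\theta=k'\sigma'\cdot\Delta h'\theta\cdot k\Gamma\theta=k'\sigma'\cdot(\Delta\Gamma)\theta$. The result $(\tau'\cdot k'\sigma'\cdot(\Delta\Gamma)\theta)*(B\cdot kA)$ is the left side.
\end{proof}

\begin{proposition}\label{prop:Q}
$\mathcal{Q}$ is a strict $3$-category, and forgetting second components is a $3$-functor $\pi\colon\mathcal{Q}\to\mathcal{E}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:transport}, identities are $3$-cells of $\mathcal{Q}$, and the composites in $\mathcal{E}$ of $3$-cells of $\mathcal{Q}$ are $3$-cells of $\mathcal{Q}$ between the composites \eqref{eq:c2}, \eqref{eq:c3}. A $3$-cell of $\mathcal{Q}$ is determined by its source, its target and its underlying cell. So it suffices to check the axioms for $1$- and $2$-cells; the axioms for $3$-cells then hold because they hold in $\mathcal{E}$. First components are composed as in $\mathcal{E}$, so we compare second components.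

\emph{The composition $\cdot$.} Both bracketings of a triple composite give $(A''\cdot\alpha'\theta\cdot\alpha\theta)*(A'\cdot\alpha\theta)*A$. Setting $A'=1_{\sigma'}$, $\alpha'=1$, or $A=1_\sigma$, $\alpha=1$, in \eqref{eq:c2} gives the unit laws.

\emph{Juxtaposition.} On $1$-cells both bracketings give $\upsilon\cdot l\tau\cdot lk\sigma$, and on $2$-cells both give $C\cdot lB\cdot lkA$. The unit laws are $\sigma\cdot h1_\theta=\sigma=1_\varphi\cdot\sigma$ and the same with $A$ in place of $\sigma$. Identity $2$-cells are preserved since $1_\tau\cdot k1_\sigma=1_{\tau\cdot k\sigma}$.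

\emph{Exchange of $\cdot$ and juxtaposition.} Let $(\beta',B')$ have source $(k',\tau')$. The second component of $\big((\beta',B')\cdot(\beta,B)\big)\big((\alpha',A')\cdot(\alpha,A)\big)$ is
\[
\big((B'\cdot\beta\varphi)*B\big)\cdot\big((kA'\cdot k\alpha\theta)*kA\big)=(B'\cdot\beta\varphi\cdot kA'\cdot k\alpha\theta)*(B\cdot kA).
\]
By \eqref{eq:I1}, $\beta\varphi\cdot kA'=\beta A'=k'A'\cdot\beta h'\theta$, so this is $\big((B'\cdot k'A')\cdot(\beta\alpha)\theta\big)*(B\cdot kA)$, the second component of $(\beta',B')(\alpha',A')\cdot(\beta,B)(\alpha,A)$.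
\end{proof}

The next lemma is the counterpart of the contractibility of the path space.

\begin{lemma}\label{lem:rigid}
Let $(h,\sigma),(h',\sigma')\colon(x,\theta)\to(y,\varphi)$ be $1$-cells of $\mathcal{Q}$, where $(x,\theta)$ is $(a,\mathrm{id}_a)$ or $(b,f)$.
\begin{itemize}
\item[(a)] There is a $2$-cell $h\Rightarrow h'$ in $\mathcal{E}$.
\item[(b)] If $(\alpha,A),(\alpha_1,A_1)\colon(h,\sigma)\Rightarrow(h',\sigma')$, then $\Gamma\mapsto\Gamma\triangleright A$ is a bijection $\mathcal{E}(\alpha,\alpha_1)\to\mathcal{E}(\sigma,\sigma'\cdot\alpha_1\theta)$. In particular, $\mathcal{Q}$ has exactly one $3$-cell $(\alpha,A)\Rrightarrow(\alpha_1,A_1)$.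
\end{itemize}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:inv} gives $\sigma'^{\ast}\cdot\sigma\colon h\theta\Rightarrow h'\theta$. If $\theta=\mathrm{id}_a$, this is the required cell. If $\theta=f$, take $h'\varepsilon\cdot(\sigma'^{\ast}\cdot\sigma)g\cdot h\bar\varepsilon\colon h\Rightarrow hfg\Rightarrow h'fg\Rightarrow h'$.

(b) The map is the composite of $-\theta$, $\sigma'\cdot-$ and $-*A$. The first is the identity or is bijective by Lemma~\ref{lem:cancel}(b), the second is bijective by Lemma~\ref{lem:cancel}(a), and the third because $A$ is invertible. The required $3$-cell is the preimage of $A_1$.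
\end{proof}

\section{Lifting the generators}\label{sec:lift}

We choose lifts to $\mathcal{Q}$ of the generators of dimension at most $2$, still for arbitrary $R$. As in Example~\ref{ex:two}, with $\bar\eta$ in place of $\eta^{-1}$, put
\[
S(a)=(a,\mathrm{id}_a),\qquad S(b)=(b,f),\qquad S(f)=(f,1_f),\qquad S(g)=(g,\bar\eta).
\]
By \eqref{eq:c1}, $S(g)S(f)=(gf,\bar\eta)$ and $S(f)S(g)=(fg,f\bar\eta)$. A lift of $\eta$ is a $3$-cell $1_{\mathrm{id}_a}\Rrightarrow\bar\eta\cdot\eta$, and we take $u_\eta$; a lift of $\bar\eta$ is a $3$-cell $\bar\eta\Rrightarrow\bar\eta$, and we take the identity. A lift of $\varepsilon$ is a $3$-cell $f\bar\eta\Rrightarrow\varepsilon f$. In dimension two this was the triangle identity, so we build it from $\Phi$: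
\[
E=(\varepsilon f\cdot fv_\eta)*(\Phi^{-1}\cdot f\bar\eta)\colon\ f\bar\eta\Rrightarrow\varepsilon f\cdot f\eta\cdot f\bar\eta\Rrightarrow\varepsilon f .
\]
A lift of $\bar\varepsilon$ is a $3$-cell $1_f\Rrightarrow f\bar\eta\cdot\bar\varepsilon f$, and we take the one that will make $v_\varepsilon$ lift:
\[
\bar E=(E^{-1}\cdot\bar\varepsilon f)*v_\varepsilon^{-1}f\colon\ 1_f\Rrightarrow\varepsilon f\cdot\bar\varepsilon f\Rrightarrow f\bar\eta\cdot\bar\varepsilon f .
\]
Thus $S(\eta)=(\eta,u_\eta)$, $S(\bar\eta)=(\bar\eta,1_{\bar\eta})$, $S(\varepsilon)=(\varepsilon,E)$, $S(\bar\varepsilon)=(\bar\varepsilon,\bar E)$.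

For the generating $3$-cells there is nothing left to choose: $\Gamma$ either lifts or does not. The following lemma computes the discrepancy and shows where each coherence relation is needed.

\begin{lemma}\label{lem:defects}
For a generating $3$-cell $\Gamma$, let $(\alpha,A)$ and $(\alpha_1,A_1)$ be the $2$-cells of $\mathcal{Q}$ obtained from its source and target by replacing each generator by its lift. Then, in every $\mathcal{E}_R$:
\[
\begin{array}{c|l|l}
\Gamma & A_1 & \Gamma\triangleright A\\ \hline
u_\eta & u_\eta & u_\eta\\[2pt]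
v_\eta & 1_{\bar\eta} & s_\eta\\[2pt]
u_\varepsilon & (\bar E\cdot\varepsilon f)*E & (\bar E\cdot\varepsilon f)*t_\varepsilon f*E\\[2pt]
v_\varepsilon & 1_{1_f} & 1_{1_f}\\[2pt]
\Phi & 1_{1_f} & \Phi*(\varepsilon f\cdot ft_\eta)*\Phi^{-1}\\[2pt]
\Psi & 1_{\bar\eta} & (\bar\eta\cdot v_\eta)*(\bar\eta\cdot r_\eta^{-1}\cdot\bar\eta)*(u_\eta\cdot\bar\eta)
\end{array}
\]
\end{lemma}

\begin{proof}
Sources and targets are computed by \eqref{eq:c2} and \eqref{eq:whisker}. Recall that $\theta=\mathrm{id}_a$ for cells with $0$-source $a$ and $\theta=f$ for cells with $0$-source $b$.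

\emph{The cell $u_\eta$.} The source is the identity of $(\mathrm{id}_a,1)$ and the target is $S(\bar\eta)\cdot S(\eta)=(\bar\eta\cdot\eta,u_\eta)$. Here $\sigma'$ and $A$ are identities, so $u_\eta\triangleright A=u_\eta$.

\emph{The cell $v_\eta$.} The source is $S(\eta)\cdot S(\bar\eta)=(\eta\cdot\bar\eta,u_\eta\cdot\bar\eta)$, the target is $(1_{gf},1_{\bar\eta})$, and $\sigma'=\bar\eta$. So $v_\eta\triangleright A=(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)=s_\eta$.

\emph{The cell $v_\varepsilon$.} The source is $S(\varepsilon)\cdot S(\bar\varepsilon)=(\varepsilon\cdot\bar\varepsilon,(E\cdot\bar\varepsilon f)*\bar E)$, the target is the identity of $(\mathrm{id}_b,1_f)$, and $\sigma'=1_f$. By the definition of $\bar E$ we have $A=v_\varepsilon^{-1}f$, so $v_\varepsilon\triangleright A=v_\varepsilon f*v_\varepsilon^{-1}f=1_{1_f}$.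

\emph{The cell $u_\varepsilon$.} The source is $(1_{fg},1_{f\bar\eta})$, the target is $S(\bar\varepsilon)\cdot S(\varepsilon)=(\bar\varepsilon\cdot\varepsilon,(\bar E\cdot\varepsilon f)*E)$, and $\sigma'=f\bar\eta$, so $u_\varepsilon\triangleright A=f\bar\eta\cdot u_\varepsilon f$. Apply \eqref{eq:I2} to $E^{-1}\cdot u_\varepsilon f$, and then $\varepsilon\cdot u_\varepsilon=(v_\varepsilon^{-1}\cdot\varepsilon)*t_\varepsilon$:
\begin{align*}
f\bar\eta\cdot u_\varepsilon f&=(E^{-1}\cdot\bar\varepsilon f\cdot\varepsilon f)*(\varepsilon f\cdot u_\varepsilon f)*E\\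
&=(E^{-1}\cdot\bar\varepsilon f\cdot\varepsilon f)*(v_\varepsilon^{-1}f\cdot\varepsilon f)*t_\varepsilon f*E=(\bar E\cdot\varepsilon f)*t_\varepsilon f*E .
\end{align*}

\emph{The cell $\Phi$.} We have $S(\varepsilon)S(f)=(\varepsilon f,E)$ and $S(f)S(\eta)=(f\eta,fu_\eta)$. The source is therefore $(\varepsilon f\cdot f\eta,(E\cdot f\eta)*fu_\eta)$, the target is $(1_f,1_{1_f})$, and $\sigma'=1_f$. Expanding $E$ and applying \eqref{eq:I2} to $\Phi^{-1}\cdot fu_\eta$,
\begin{align*}
A&=(\varepsilon f\cdot fv_\eta\cdot f\eta)*(\Phi^{-1}\cdot f\bar\eta\cdot f\eta)*fu_\eta\\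
&=(\varepsilon f\cdot fv_\eta\cdot f\eta)*(\varepsilon f\cdot f\eta\cdot fu_\eta)*\Phi^{-1}=(\varepsilon f\cdot ft_\eta)*\Phi^{-1},
\end{align*}
and $\Phi\triangleright A=\Phi*A$.

\emph{The cell $\Psi$.} We have $S(\eta)S(g)=(\eta g,u_\eta\cdot\bar\eta)$ and $S(g)S(\varepsilon)=(g\varepsilon,\bar\eta\cdot gE)$. The source has $A=(\bar\eta\cdot gE\cdot\eta gf)*(u_\eta\cdot\bar\eta)$, the target is $(1_g,1_{\bar\eta})$, and $\sigma'=\bar\eta$. Expanding $E$,
\[
gE\cdot\eta gf=(g\varepsilon f\cdot gfv_\eta\cdot\eta gf)*(g\Phi^{-1}\cdot gf\bar\eta\cdot\eta gf).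
\]
The aim is to move $\eta$ next to $g\Phi^{-1}$, where $r_\eta$ applies. By \eqref{eq:I1}, $gf\bar\eta\cdot\eta gf=\eta\bar\eta=\eta\cdot\bar\eta$ and $gfv_\eta\cdot\eta gf=\eta v_\eta=\eta gf\cdot v_\eta$. By the definition of $r_\eta$, $g\Phi^{-1}\cdot\eta=(\Psi^{-1}f\cdot\eta)*r_\eta^{-1}$. Hence
\[
gE\cdot\eta gf=(g\varepsilon f\cdot\eta gf\cdot v_\eta)*(\Psi^{-1}f\cdot\eta\cdot\bar\eta)*(r_\eta^{-1}\cdot\bar\eta)=\Psi^{-1}f*v_\eta*(r_\eta^{-1}\cdot\bar\eta),
\]
the last step being \eqref{eq:I2} for $\Psi^{-1}f\cdot v_\eta$. In $\Psi\triangleright A=(\bar\eta\cdot\Psi f)*A$ the factors $\bar\eta\cdot\Psi f$ and $\bar\eta\cdot\Psi^{-1}f$ cancel, which leaves the stated composite.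
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal{E}=\mathrm{bi}\mathcal{E}^{\mathrm{adj}}$. Since $s_\eta,t_\varepsilon,t_\eta,r_\eta$ are identities, every row of the table has $\Gamma\triangleright A=A_1$; in the last row, $\Psi\triangleright A=s_\eta=1_{\bar\eta}$. So each generator $\Gamma$ is a $3$-cell $(\alpha,A)\Rrightarrow(\alpha_1,A_1)$ of $\mathcal{Q}$. It is invertible there, because $\Gamma^{-1}\triangleright A_1=\Gamma^{-1}\triangleright(\Gamma\triangleright A)=A$. The six relations are equations between parallel $3$-cells of $\mathcal{Q}$, and they hold because they hold for the underlying cells. The universal property gives a $3$-functor $S\colon\mathcal{E}\to\mathcal{Q}$, and $\pi S=\mathrm{id}$ since this holds on generators.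

Condition (C2) follows from Lemma~\ref{lem:rigid}(a) applied to $S(h),S(h')$. For (C3), let $\alpha,\alpha_1$ be parallel $2$-cells. The set of $3$-cells $S(\alpha)\Rrightarrow S(\alpha_1)$ of $\mathcal{Q}$ is a subset of $\mathcal{E}(\alpha,\alpha_1)$. It is the whole set, because $S(\Gamma)$ has underlying cell $\Gamma$, and it has exactly one element by Lemma~\ref{lem:rigid}(b). By Lemma~\ref{lem:criterion}, $\mathrm{bi}\mathcal{E}^{\mathrm{adj}}\to\mathcal{C}_0$ is a $3$-equivalence.
\end{proof}

\section{Missing relations: proof of Theorem~\ref{thm:B}}\label{sec:B}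

Let $R$ be arbitrary again. Only $s_\eta,t_\eta,t_\varepsilon,r_\eta$ appear in Lemma~\ref{lem:defects}. Two things remain to be done. We must show that one relation from a pair, whichever it is, removes the corresponding discrepancy; and we must account for the discrepancies that survive. These are automorphisms of different $2$-cells, and to add them we move them all into one abelian group.

\subsection{The group $Z$ and its action}

Let $Z$ be the set of $3$-cells $1_{\mathrm{id}_a}\Rrightarrow1_{\mathrm{id}_a}$, a group under $*$ by Lemma~\ref{lem:inv}. The three compositions have the same unit $1$ on $Z$, and the Eckmann--Hilton argument applies: $zw=(z*1)(1*w)=z*w$ and $zw=(1*z)(w*1)=w*z$ by the exchange law, and the same computation holds with $z\cdot w$ in place of $zw$. So the three compositions agree on $Z$, and $Z$ is abelian. For a $3$-cell $A$ with $0$-source $a$ and $z\in Z$, let $A^z=Az$, a $3$-cell parallel to $A$. The exchange laws with $zw=z*w=z\cdot w$, and associativity and unitality of juxtaposition, give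
\begin{equation}\label{eq:action}
\begin{array}{c}
(A*B)^{zw}=A^z*B^w,\qquad(A\cdot B)^{zw}=A^z\cdot B^w,\\[3pt]
(CA)^z=CA^z,\qquad(A^z)^w=A^{zw},\qquad A^1=A .
\end{array}
\end{equation}
Thus an exponent may be moved from one factor of a composite to another or to the whole; in particular $\Gamma\triangleright(A^z)=(\Gamma\triangleright A)^z$.

By \eqref{eq:I1}, $1_{\bar\eta}^z=z\cdot\bar\eta$, $1_\eta^z=\eta\cdot z$ and $1_{\varepsilon f}^z=fz\cdot\varepsilon f$. By Lemma~\ref{lem:cancel}, $z\mapsto1_\sigma^z$ is therefore a bijection from $Z$ to the automorphisms of $\sigma$, for $\sigma=\bar\eta,\eta,\varepsilon f$. Define $z_1,z_2,z_3\in Z$ by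
\begin{equation}\label{eq:z}
s_\eta=1_{\bar\eta}^{z_1},\qquad t_\varepsilon f=1_{\varepsilon f}^{z_2},\qquad r_\eta=1_\eta^{z_3}.
\end{equation}

\begin{lemma}\label{lem:triangles}
We have $s_\eta\cdot\eta=\bar\eta\cdot t_\eta$ and $s_\varepsilon\cdot\varepsilon=\bar\varepsilon\cdot t_\varepsilon$. Consequently $t_\eta=1_\eta^{z_1}$; if $R$ meets $\{t_\eta,s_\eta\}$ then $z_1=1$; and if $R$ meets $\{t_\varepsilon,s_\varepsilon\}$ then $z_2=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:I2}, $(u_\eta\cdot\bar\eta\cdot\eta)*u_\eta=u_\eta\cdot u_\eta=(\bar\eta\cdot\eta\cdot u_\eta)*u_\eta$. Canceling $u_\eta$ gives $u_\eta\cdot\bar\eta\cdot\eta=\bar\eta\cdot\eta\cdot u_\eta$, so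
\[
s_\eta\cdot\eta=(\bar\eta\cdot v_\eta\cdot\eta)*(u_\eta\cdot\bar\eta\cdot\eta)=(\bar\eta\cdot v_\eta\cdot\eta)*(\bar\eta\cdot\eta\cdot u_\eta)=\bar\eta\cdot t_\eta .
\]
The computation for $\varepsilon$ is the same with $\eta$ replaced by $\varepsilon$ throughout. By \eqref{eq:action}, $\bar\eta\cdot t_\eta=1_{\bar\eta}^{z_1}\cdot\eta=\bar\eta\cdot1_\eta^{z_1}$, and Lemma~\ref{lem:cancel}(a) cancels $\bar\eta$. Hence either of $s_\eta=1$, $t_\eta=1$ gives $z_1=1$. If $s_\varepsilon=1$, then $\bar\varepsilon\cdot t_\varepsilon=\bar\varepsilon\cdot1_\varepsilon$ and $t_\varepsilon=1$; and $t_\varepsilon=1$ gives $z_2=1$.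
\end{proof}

\subsection{A duality exchanging the swallowtail identities}

If $r_\eta\in R$ then $z_3=1$. The slice under $a$ does not see $r_\varepsilon$, so the case $r_\varepsilon\in R$, $r_\eta\notin R$ is reduced to the other by a symmetry of the presentation. For a $3$-category $\mathcal{X}$, let $\mathcal{X}^{\mathrm{co}}$ have the same cells, the same juxtaposition and the same $*$, with $2$-cells reversed: a $2$-cell $h\Rightarrow h'$ of $\mathcal{X}^{\mathrm{co}}$ is a $2$-cell $h'\Rightarrow h$ of $\mathcal{X}$, and $X\cdot^{\mathrm{co}}Y=Y\cdot X$. The $3$-cells keep their direction.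

\begin{lemma}\label{lem:dual}
Let $R'$ be obtained from $R$ by exchanging the subscripts $\eta$ and $\varepsilon$. Then $\mathcal{E}_R^{\mathrm{co}}\cong\mathcal{E}_{R'}$, and Theorem~\ref{thm:B} for $R'$ implies Theorem~\ref{thm:B} for $R$.
\end{lemma}

\begin{proof}
In $\mathcal{E}_R^{\mathrm{co}}$ put $a'=b$, $b'=a$, $f'=g$, $g'=f$, $\eta'=\varepsilon$, $\bar\eta'=\bar\varepsilon$, $\varepsilon'=\eta$, $\bar\varepsilon'=\bar\eta$ and
\[
u_\eta'=v_\varepsilon^{-1},\quad v_\eta'=u_\varepsilon^{-1},\quad u_\varepsilon'=v_\eta^{-1},\quad v_\varepsilon'=u_\eta^{-1},\quad\Phi'=\Psi,\quad\Psi'=\Phi .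
\]
In $\mathcal{E}_R^{\mathrm{co}}$ we have $\eta'\colon\mathrm{id}_b\Rightarrow fg=g'f'$ and $\varepsilon'\colon f'g'=gf\Rightarrow\mathrm{id}_a$, and the barred cells run the other way. The $3$-cells have the required types because, read in $\mathcal{E}_R$,
\[
\begin{array}{lll}
\bar\eta'\cdot^{\mathrm{co}}\eta'=\varepsilon\cdot\bar\varepsilon,\quad & \bar\varepsilon'\cdot^{\mathrm{co}}\varepsilon'=\eta\cdot\bar\eta,\quad & \varepsilon'f'\cdot^{\mathrm{co}}f'\eta'=g\varepsilon\cdot\eta g,\\[3pt]
\eta'\cdot^{\mathrm{co}}\bar\eta'=\bar\varepsilon\cdot\varepsilon,\quad & \varepsilon'\cdot^{\mathrm{co}}\bar\varepsilon'=\bar\eta\cdot\eta,\quad & g'\varepsilon'\cdot^{\mathrm{co}}\eta'g'=\varepsilon f\cdot f\eta .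
\end{array}
\]
The six endomorphisms formed from the primed cells are
\[
\begin{array}{ll}
t_\eta'=(\varepsilon\cdot u_\varepsilon^{-1})*(v_\varepsilon^{-1}\cdot\varepsilon)=t_\varepsilon^{-1}, & s_\eta'=(u_\varepsilon^{-1}\cdot\bar\varepsilon)*(\bar\varepsilon\cdot v_\varepsilon^{-1})=s_\varepsilon^{-1},\\[3pt]
t_\varepsilon'=(\eta\cdot u_\eta^{-1})*(v_\eta^{-1}\cdot\eta)=t_\eta^{-1}, & s_\varepsilon'=(u_\eta^{-1}\cdot\bar\eta)*(\bar\eta\cdot v_\eta^{-1})=s_\eta^{-1},\\[3pt]
r_\eta'=(\varepsilon\cdot f\Psi)*(\varepsilon\cdot\Phi^{-1}g)=r_\varepsilon^{-1}, & r_\varepsilon'=(\Psi f\cdot\eta)*(g\Phi^{-1}\cdot\eta)=r_\eta^{-1}.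
\end{array}
\]
So the primed cells satisfy the relations in $R'$ and define $P_R\colon\mathcal{E}_{R'}\to\mathcal{E}_R^{\mathrm{co}}$. Priming twice fixes every generator (for instance $u_\eta''=(v_\varepsilon')^{-1}=u_\eta$), and $R''=R$, so $P_{R'}^{\mathrm{co}}$ is inverse to $P_R$. Finally $k(R')=k(R)$, $K(G,3)^{\mathrm{co}}=K(G,3)$ because addition is commutative, and (C1)--(C3) are invariant under $(-)^{\mathrm{co}}$. A $3$-equivalence $\mathcal{E}_{R'}\to K(G,3)$ thus yields a $3$-equivalence $\mathcal{E}_R\cong\mathcal{E}_{R'}^{\mathrm{co}}\to K(G,3)$, from which the other claims are derived at the end of the proof below.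
\end{proof}

If $r_\varepsilon\in R$ and $r_\eta\notin R$, then $r_\eta\in R'$. So we may assume from now on that $r_\varepsilon\in R$ implies $r_\eta\in R$. Number the pairs $1,2,3$ in the order of Theorem~\ref{thm:B}; then $z_i=1$ whenever $R$ meets the $i$th pair. Let $G$ be the quotient of $\mathbb{Z}e_1\oplus\mathbb{Z}e_2\oplus\mathbb{Z}e_3$ by those $e_i$ for which $R$ meets the $i$th pair. Then $G\cong\mathbb{Z}^{k(R)}$, and $e_i\mapsto z_i$ defines a homomorphism $\zeta\colon G\to Z$.

\subsection{The twisted slice}

The generators need not lift to $\mathcal{Q}$, so we enlarge $\mathcal{Q}$ by allowing a discrepancy in the image of $\zeta$ and recording it. Let $\mathcal{Q}_G$ have the same cells and compositions as $\mathcal{Q}$ in dimensions at most $2$, and let its $3$-cells $(\alpha,A)\Rrightarrow(\alpha_1,A_1)$ be the pairs $(\Gamma,\gamma)$ with $\Gamma\colon\alpha\Rrightarrow\alpha_1$, $\gamma\in G$ and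
\begin{equation}\label{eq:twisted}
\Gamma\triangleright A=A_1^{\zeta(\gamma)} .
\end{equation}
This makes sense because $A_1$ has $0$-source $a$. Pairs are composed as in $\mathcal{E}\times K(G,3)$, and the identities are $(1_\alpha,0)$.

\begin{lemma}\label{lem:QG}
$\mathcal{Q}_G$ is a strict $3$-category, and the two components define $3$-functors $\pi\colon\mathcal{Q}_G\to\mathcal{E}$ and $\rho\colon\mathcal{Q}_G\to K(G,3)$.
\end{lemma}

\begin{proof}
The axioms for $1$- and $2$-cells were checked in Proposition~\ref{prop:Q}, and those for $3$-cells hold in $\mathcal{E}\times K(G,3)$. It remains to see that \eqref{eq:twisted} is preserved. In the notation of Lemma~\ref{lem:transport}, suppose $\Gamma\triangleright A=A_1^z$, $\Gamma_1\triangleright A_1=A_2^{w}$, $\Gamma'\triangleright A'=(A'_1)^{z'}$ and $\Delta\triangleright B=B_1^y$. By that lemma and \eqref{eq:action},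
\begin{align*}
(\Gamma_1*\Gamma)\triangleright A&=\Gamma_1\triangleright(A_1^z)=A_2^{wz},\\
(\Gamma'\cdot\Gamma)\triangleright\big((A'\cdot\alpha\theta)*A\big)&=\big((A_1')^{z'}\cdot\alpha_1\theta\big)*A_1^z=\big((A_1'\cdot\alpha_1\theta)*A_1\big)^{z'z},\\
(\Delta\Gamma)\triangleright(B\cdot kA)&=B_1^y\cdot kA_1^z=(B_1\cdot kA_1)^{yz}.
\end{align*}
Since $\zeta$ is a homomorphism, these are \eqref{eq:twisted} for the three composites.
\end{proof}

\begin{proposition}\label{prop:section}
There is a $3$-functor $S\colon\mathcal{E}\to\mathcal{Q}_G$ with $\pi S=\mathrm{id}$ such that $D=\rho S$ satisfies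
\[
D(u_\eta)=0,\quad D(v_\eta)=e_1,\quad D(u_\varepsilon)=e_2,\quad D(v_\varepsilon)=0,\quad D(\Phi)=e_1,\quad D(\Psi)=e_1-e_3 .
\]
\end{proposition}

\begin{proof}
Take the lifts of Section~\ref{sec:lift} in dimensions at most $2$, and send a generating $3$-cell $\Gamma$ to $(\Gamma,d(\Gamma))$, where $d(\Gamma)$ is the displayed value. We check \eqref{eq:twisted} by substituting \eqref{eq:z} and $t_\eta=1_\eta^{z_1}$ into the table of Lemma~\ref{lem:defects} and collecting exponents by \eqref{eq:action}. For $u_\eta$ and $v_\varepsilon$ there is no discrepancy. For the other four,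
\begin{align*}
v_\eta\triangleright A&=1_{\bar\eta}^{z_1},\\
u_\varepsilon\triangleright A&=(\bar E\cdot\varepsilon f)*1_{\varepsilon f}^{z_2}*E=\big((\bar E\cdot\varepsilon f)*E\big)^{z_2},\\
\Phi\triangleright A&=\Phi*1_{\varepsilon f\cdot f\eta}^{z_1}*\Phi^{-1}=1_{1_f}^{z_1},\\
\Psi\triangleright A&=(\bar\eta\cdot v_\eta)*1_{\bar\eta\cdot\eta\cdot\bar\eta}^{z_3^{-1}}*(u_\eta\cdot\bar\eta)=s_\eta^{z_3^{-1}}=1_{\bar\eta}^{z_1z_3^{-1}} .
\end{align*}
The pair $(\Gamma,\gamma)$ has inverse $(\Gamma^{-1},-\gamma)$ in $\mathcal{Q}_G$: with $z=\zeta(\gamma)$ we have $\Gamma^{-1}\triangleright A_1=(\Gamma^{-1}\triangleright A_1^z)^{z^{-1}}=A^{z^{-1}}$. A relation in $R$ holds for first components because it holds in $\mathcal{E}$. On second components, as in \eqref{eq:values}, the relations of the three pairs require that $d(u_\eta)+d(v_\eta)=e_1$, $d(u_\varepsilon)+d(v_\varepsilon)=e_2$, $d(\Phi)-d(\Psi)=e_3$ respectively vanish, and $e_i=0$ in $G$ when $R$ meets the $i$th pair. The universal property gives $S$.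
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We show that $D\colon\mathcal{E}\to K(G,3)$ is a $3$-equivalence. Lemma~\ref{lem:rigid}(a), applied to $S(h)$ and $S(h')$, gives (C2). For (C3), let $\alpha,\alpha_1$ be parallel $2$-cells with $0$-source $x$, and write $S(\alpha)=(\alpha,A)$, $S(\alpha_1)=(\alpha_1,A_1)$. By Lemma~\ref{lem:rigid}(b), $\Gamma\mapsto\Gamma\triangleright A$ is a bijection from $\mathcal{E}(\alpha,\alpha_1)$ onto a set that contains $A_1$; in particular $\mathcal{E}(\alpha,\alpha_1)$ contains some $\Gamma_0$.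

\emph{Injectivity.} For every $\Gamma$ we have $S(\Gamma)=(\Gamma,D\Gamma)$, so $\Gamma\triangleright A=A_1^{\zeta(D\Gamma)}$ by \eqref{eq:twisted}. Thus $D\Gamma$ determines $\Gamma\triangleright A$, which determines $\Gamma$.

\emph{Surjectivity.} The values of $D$ on the automorphisms $\Lambda$ of $\alpha$ form a subgroup of $G$, and $D(\Gamma_0*\Lambda)=D\Gamma_0+D\Lambda$. So it suffices to find an automorphism of $\alpha$ with value $e_i$ for each $i$. Since $D(1_\sigma^z)=D(z)$, applying $D$ to \eqref{eq:z} and using \eqref{eq:values} gives $D(z_i)=e_i$. If $x=a$, take $\alpha z_i$. If $x=b$, carry $z_i$ over to $b$: the cell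
\[
y_i=v_\varepsilon*(\varepsilon\cdot fz_ig\cdot\bar\varepsilon)*v_\varepsilon^{-1}
\]
is an automorphism of $1_{\mathrm{id}_b}$ with $D(y_i)=e_i$, and $\alpha y_i$ is the required automorphism.

By Lemma~\ref{lem:criterion}, $D$ is a $3$-equivalence, and by Lemma~\ref{lem:dual} a $3$-equivalence $\mathcal{E}_R\to K(\mathbb{Z}^{k(R)},3)$ exists for every $R$. If $k(R)=0$, the target is $\mathcal{C}_0$ and $\mathcal{E}_R$ is contractible. Parallel $3$-cells are then equal, so all six relations hold, and the universal properties give mutually inverse functors between $\mathcal{E}_R$ and $\mathrm{bi}\mathcal{E}^{\mathrm{adj}}$ that fix the generators. If $k(R)>0$, each set $\mathcal{E}_R(\alpha,\alpha)$ is in bijection with $\mathbb{Z}^{k(R)}$ and has more than one element, so $\mathcal{E}_R$ is not contractible. The minimal sets that meet three disjoint pairs consist of one element of each, and there are $2^3=8$ of them.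
\end{proof}

\begin{thebibliography}{9}
\bibitem{OR} Viktoriya Ozornova and Martina Rovelli, \emph{What is an equivalence in a higher category?}, arXiv:2303.00567 (2023).
\end{thebibliography}
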